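# Convexity and uniqueness of fractional Cheeger sets of convex bodies

Throughout, $n\ge 1$, $s\in(0,1)$ and $K(w)=|w|^{-n-s}$. We write $B_r(x)$ for open balls, $\bar B$ for the closed unit ball centered at $0$, $\omega_n$ for the volume of the unit ball, $d(z,F)$ for the distance from $z$ to $F$, and $A^c=\mathbb R^n\setminus A$. Sets that differ by a Lebesgue null set are identified where appropriate. On $S^{n-1}$ we use surface measure; for $n=1$ this is counting measure on $S^0=\{\pm1\}$.

## 1. Intervals on the line, and pairs of intervals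

For a measurable set $U\subseteq\mathbb R^n$ the fractional $s$-perimeter is
$$P_s(U)=\int_U\int_{U^c}K(x-y)\,dx\,dy=\frac12\int_{\mathbb R^n}\int_{\mathbb R^n}\frac{|\chi_U(x)-\chi_U(y)|}{|x-y|^{n+s}}\,dx\,dy .$$
It measures how strongly $U$ interacts with its complement. Take $n=1$ and $U=(a,b)$ with $b-a=\ell$. For $x\in U$ the inner integral is $\frac1s\big[(x-a)^{-s}+(b-x)^{-s}\big]$, so
$$P_s\big((a,b)\big)=c_s\,\ell^{1-s},\qquad c_s=\frac{2}{s(1-s)} .$$
The ratio of perimeter to volume is $c_s\ell^{-s}$: among intervals, longer is better. Hence among the subintervals of $E=(0,1)$ the ratio is smallest for $E$ itself, and only for $E$.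

Now allow several pieces. If $A$ and $B$ are disjoint with $P_s(A),P_s(B)<\infty$, then each of $P_s(A)$ and $P_s(B)$ counts the interaction of $A$ with $B$ once, while $P_s(A\cup B)$ does not count it. So
$$P_s(A\cup B)=P_s(A)+P_s(B)-2\int_A\int_BK(x-y)\,dx\,dy. \tag{1}$$
For two intervals of lengths $a,b$ separated by a gap $g$ the double integral is $\int_0^a\int_0^b(x+y+g)^{-1-s}\,dy\,dx$, strictly decreasing in $g$. Disjoint pieces attract each other. Given finitely many intervals in $(0,1)$ with positive gaps and total length $m<1$, slide them together until the gaps close. Every pairwise distance shrinks, so $P_s$ strictly decreases, and we arrive at one interval with perimeter $c_sm^{1-s}$. The ratio we started from was therefore larger than $c_sm^{-s}>c_s$. Among finite unions of intervals, $(0,1)$ is the unique best subset of itself.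

Let the container have two pieces, $E_r=(-1,1)\cup(p-r,p+r)$ with $p\ge3$ and $0<r\le1$. If $r=1$, using both pieces beats using one: by (1) the perimeter and the volume both double, except that the attraction lowers the perimeter. If $r$ is tiny, adding the whole small piece does not pay. With $h_1=c_s2^{-s}$, the ratio of $(-1,1)$, the quantity $P_s-h_1|\cdot|$ vanishes on $(-1,1)$, and adding the small piece changes it by at least
$$c_s(2r)^{1-s}-h_1\cdot 2r-2\cdot 2\cdot 2r ,$$
since $K\le1$ at distances at least $1$. This is positive for small $r$, because $r^{1-s}$ dominates $r$. So somewhere between the two regimes there is a switch, and at the switch one expects a best set with one piece and another one with two pieces. Proposition 10 below proves this, in every dimension. Nonuniqueness does occur, and it comes from a container with two parts. What if the container is convex?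

**Definition.** Let $E\subset\mathbb R^n$ be bounded and measurable with nonempty interior. Its $s$-Cheeger constant is
$$h_s(E)=\inf\Big\{\frac{P_s(U)}{|U|}:\ U\subseteq E\ \text{measurable},\ |U|>0\Big\},$$
and a set $U\subseteq E$ with $|U|>0$ attaining the infimum is an $s$-Cheeger set of $E$.

Three facts are known. The infimum is always attained. Balls are $s$-calibrable: each ball is an $s$-Cheeger set of itself. And for the classical problem, with the De Giorgi perimeter in place of $P_s$, the Cheeger set of a bounded convex set with nonempty interior is unique. The question for $P_s$ is taken from Konstantinos Bessas, "Fractional total variation denoising model with $L^1$ fidelity", arXiv:2108.00450 (2021): if $E$ is bounded and convex with nonempty interior, is its $s$-Cheeger set unique up to null sets? The answer is yes, and the unique set is convex.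

## 2. From a quotient to the functional $P_s-\lambda|\cdot|$

A quotient is awkward to vary, so we linearize. For $\lambda>0$ put $J_\lambda(U)=P_s(U)-\lambda|U|$, with $J_\lambda(\emptyset)=0$. From here to the end of Section 9, $E$ is bounded and convex with nonempty interior.

**Definition.** A measurable $U\subseteq E$ with $|U|>0$ is a $\lambda$-minimizer if $J_\lambda(U)\le J_\lambda(U')$ for all measurable $U'\subseteq E$, including $U'=\emptyset$.

Comparison with $\emptyset$ gives $P_s(U)\le\lambda|U|<\infty$. Since $|\partial E|=0$ for convex $E$, one may equally allow $U,U'\subseteq\overline E$, and changing sets by null sets is harmless. For instance, if $E=(0,1)$ and $\lambda=c_s$, then $J_\lambda(E)=0$; since $E$ is a ball in $\mathbb R^1$, calibrability says $J_\lambda\ge0$ on all subsets, so $E$ is a $\lambda$-minimizer.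

**Theorem 1.** Let $E\subset\mathbb R^n$ ($n\ge1$) be bounded and convex with nonempty interior, and let $\lambda>0$. (a) Every $\lambda$-minimizer equals a.e. a compact convex set. (b) Any two $\lambda$-minimizers coincide a.e.

**Corollary 2.** $E$ has exactly one $s$-Cheeger set up to null sets, and it is convex.

To pass from the theorem to the corollary we need $0<h_s(E)<\infty$. Balls have finite $s$-perimeter: for $x\in B_r(0)$ the integral of $K(x-\cdot)$ over $B_r(0)^c$ is at most $\int_{|w|>r-|x|}K=\frac{n\omega_n}{s}(r-|x|)^{-s}$, which is integrable over $B_r(0)$ because $s<1$. For a lower bound, let $0<|A|<\infty$ and choose $r$ with $|B_r|=|A|$. For every $y$ we have $|A^c\cap B_r(y)|=|A\setminus B_r(y)|$. Since $K(y-\cdot)\ge r^{-n-s}$ inside $B_r(y)$ and $\le r^{-n-s}$ outside,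
$$\int_{A^c}K(y-w)\,dw\ \ge\ \int_{A\setminus B_r(y)}K(y-w)\,dw+\int_{A^c\setminus B_r(y)}K(y-w)\,dw=\int_{|w|>r}K(w)\,dw=c_0|A|^{-s/n},$$
with $c_0>0$ depending only on $n,s$. Integrating over $y\in A$,
$$P_s(A)\ge c_0|A|^{1-s/n}. \tag{2}$$

**Proof of Corollary 2 from Theorem 1.** Let $h=h_s(E)$. Then $h<\infty$ because $E$ contains a ball, and $h\ge c_0|E|^{-s/n}>0$ by (2). By definition of $h$ we have $J_h\ge0$ on subsets of $E$, and for $|U|>0$, $J_h(U)=0$ holds exactly when $U$ is an $s$-Cheeger set. An $s$-Cheeger set exists, so the $s$-Cheeger sets are exactly the $h$-minimizers. Apply Theorem 1 with $\lambda=h$. $\square$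

## 3. What submodularity gives, and where it stops

The first thing to try with two minimizers $U,V$ is to compare with $U\cup V$ and $U\cap V$. Split $\mathbb R^n$ into $U\cap V$, $U\setminus V$, $V\setminus U$, $(U\cup V)^c$ and list which pairs of pieces each perimeter counts. The pair $(U\setminus V,\,V\setminus U)$ is counted once in $P_s(U)$ and once in $P_s(V)$, but not in $P_s(U\cup V)$ or $P_s(U\cap V)$; every other pair is counted equally often on both sides. Hence, in $[0,\infty]$,
$$P_s(U\cup V)+P_s(U\cap V)+2\int_{U\setminus V}\int_{V\setminus U}K(x-y)\,dx\,dy=P_s(U)+P_s(V). \tag{3}$$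

**Nesting.** Let $U,V$ be $\lambda$-minimizers with $|U\setminus V|>0$ and $|V\setminus U|>0$. The double integral in (3) is positive and $|U\cup V|+|U\cap V|=|U|+|V|$, so $J_\lambda(U\cup V)+J_\lambda(U\cap V)<J_\lambda(U)+J_\lambda(V)$. But both terms on the left are at least the minimum of $J_\lambda$, a contradiction. So any two $\lambda$-minimizers are nested a.e.

Here the approach stops. If $U\subseteq V$, then $U\cup V=V$, $U\cap V=U$, and (3) reads $P_s(V)+P_s(U)=P_s(U)+P_s(V)$. For nested sets submodularity carries no information, and convexity of $E$ has not been used.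

For part (a) one would like to compare a minimizer with its convex hull. As a statement about arbitrary sets this fails: for $n=1$ and $F=[0,a]\cup[1-a,1]$, formula (1) gives $P_s(F)\le2c_sa^{1-s}$, while the hull has $P_s=c_s$, which is larger once $2a^{1-s}<1$. Any argument must use that $F$ is a minimizer.

One consequence of minimality, used twice below, comes from removing a piece.

**Removal.** Let $U$ be a $\lambda$-minimizer and $A=U\cap B$ with $B$ a ball. By (3) applied to $U$ and $B$, and to $U$ and $B^c$ (note $P_s(B^c)=P_s(B)<\infty$), both $P_s(A)$ and $P_s(U\setminus A)$ are at most $P_s(U)+P_s(B)<\infty$. Now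
$$P_s(U)-P_s(U\setminus A)=\int_A\int_{U^c}K-\int_A\int_{U\setminus A}K ,$$
because the interaction of $U\setminus A$ with $U^c$ cancels. Both integrals are finite. So $J_\lambda(U)\le J_\lambda(U\setminus A)$ reads
$$\int_A\int_{U^c}K-\int_A\int_{U\setminus A}K\le\lambda|A|. \tag{4}$$

## 4. Sweeping from a set to a larger convex set

If $U\subset V$ are both minimizers, then $P_s(V)-P_s(U)=\lambda|V\setminus U|$. To contradict this we write $P_s(V)-P_s(U)$ as an integral over $V\setminus U$ of a quantity we can estimate pointwise. We sweep out $V\setminus U$ by a growing family of sets, and the integrand is the nonlocal curvature of the member whose boundary passes through the point. To avoid principal values we truncate the kernel.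

**Definition.** For $\eta>0$ let $K_\eta(w)=\max(|w|,\eta)^{-n-s}$, $T_\eta=\int_{\mathbb R^n}K_\eta<\infty$, $\mu_\eta=K_\eta\,dw$. For measurable $A$ let $P_\eta(A)=\int_A\int_{A^c}K_\eta(x-y)\,dx\,dy$ and
$$H_{\eta,A}(x)=\int(\chi_{A^c}-\chi_A)(y)\,K_\eta(x-y)\,dy=T_\eta-2\mu_\eta(A-x). \tag{5}$$

As $\eta\downarrow0$ we have $K_\eta\uparrow K$, hence $T_\eta\to\infty$ and $P_\eta(A)\uparrow P_s(A)$ by monotone convergence. For example, for $n=1$, $A=[0,\ell]$ and $x=\ell$, the part $y>\ell$ cancels against the part $y<\ell$ except for $y<0$, which is counted twice the mass of a half-line: $H_{\eta,A}(\ell)=2\int_\ell^\infty\max(r,\eta)^{-1-s}dr\to\frac2s\,\ell^{-s}$.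

Let $A\subseteq G$ be nonempty compact sets with $G$ convex with nonempty interior, and put
$$W_t=(1-t)A+tG=\{(1-t)f+tg:\ f\in A,\ g\in G\},\qquad t\in[0,1],$$
so $W_0=A$ and $W_1=G$. For example, $A=[0,1]\cup[3,4]$ and $G=[0,4]$ give $W_t=[0,1+3t]\cup[3-3t,4]$; the gap closes at $t=\frac13$.

**Lemma 3 (sweeping).** (a) The sets $W_t$ are compact and increasing in $t$. For $z\in G$ the minimum $\tau(z)=\min\{t:z\in W_t\}$ exists; with $\tau=2$ off $G$ we have $\{\tau\le t\}=W_t$ for $t\in[0,1]$, so $\tau$ is Borel, and $\tau=0$ exactly on $A$.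
(b) If $z=(1-t)f+tg$ with $f\in A$, $g\in\operatorname{int}G$, $t\in(0,1]$, then $\tau(z)<t$.
(c) If $|\{\tau=t\}|=0$ for every $t\in(0,1]$, then with $D=G\setminus A$, for every $\eta>0$,
$$P_\eta(G)-P_\eta(A)=\int_DH_{\eta,W_{\tau(z)}}(z)\,dz , \tag{6}$$
the integrand is measurable, and $\tau(z)\in(0,1)$ for a.e. $z\in D$.

**Proof.** (a) $W_t$ is a continuous image of $A\times G$, so it is compact. For $t<t'$ write
$$(1-t)f+tg=(1-t')f+\big[(t'-t)f+tg\big].$$
Since $f,g\in G$ and $G$ is convex, the bracket lies in $t'G$; so $W_t\subseteq W_{t'}$. If $t_k\to t$ and $z=(1-t_k)f_k+t_kg_k$, then along a subsequence $f_k,g_k$ converge and $z\in W_t$. So $\{t:z\in W_t\}$ is closed, and it contains $1$; the minimum exists. The remaining claims follow from monotonicity and $W_0=A$.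

(b) For $0<t'<t$ we have $z=(1-t')f+t'g'$ with $g'=g+\frac{t-t'}{t'}(g-f)$. As $t'\uparrow t$, $g'\to g\in\operatorname{int}G$, so $g'\in G$ for some $t'<t$, and $\tau(z)\le t'$.

(c) For $z\in D$ put $H_\eta(z)=\int\operatorname{sgn}(\tau(y)-\tau(z))K_\eta(z-y)\,dy$, measurable in $z$ by Fubini. If $y\in A$ the sign is $-1$, if $y\notin G$ it is $+1$, and on $D\times D$ it is antisymmetric, so $D\times D$ contributes $0$ to $\int_DH_\eta$ (all integrals are finite, as $K_\eta$ is integrable and $D$ is bounded). Hence
$$\int_DH_\eta=\int_D\int_{G^c}K_\eta-\int_D\int_AK_\eta=P_\eta(G)-P_\eta(A),$$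
since the interaction of $A$ with $G^c$ occurs in both perimeters and cancels. Let $t=\tau(z)\in(0,1]$. The sign is $-1$ on $\{\tau<t\}$, $+1$ on $\{\tau>t\}=W_t^c$, and $\{\tau=t\}$ is null, so $H_\eta(z)=H_{\eta,W_t}(z)$. Finally $\{\tau=1\}$ is null, and $\tau>0$ on $D$. $\square$

As a check, take $A=[-a,a]$, $G=[-b,b]$ on the line. The leaf through $z$ is $[-|z|,|z|]$, and as $\eta\to0$ the right side of (6) tends to $2\int_a^b\frac2s(2r)^{-s}dr=c_s\big((2b)^{1-s}-(2a)^{1-s}\big)$, which is indeed $P_s(G)-P_s(A)$.

So we want to show that the leaves have curvature less than $\lambda$. A leaf point has the form $z=(1-t)x+ty$, and we hope to bound the curvature of $W_t$ at $z$ by curvatures of minimizers at points of those minimizers. This requires an Euler–Lagrange inequality for sets of which nothing is known beyond minimality.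

## 5. Minimizers have no thin parts

**Lemma 4.** Let $U$ be a $\lambda$-minimizer and $F=\{x:|U\cap B_r(x)|>0\ \text{for all}\ r>0\}$. There are $\varepsilon,r_0>0$ with $|U\cap B_r(x)|\ge\varepsilon r^n$ for all $x\in F$, $0<r\le r_0$. Moreover $F$ is compact, $F\subseteq\overline E$ and $|F\triangle U|=0$.

The passage from $U$ to $F$ discards irrelevant null sets: for $U=\big((0,1)\setminus\{\frac12\}\big)\cup\{2\}$ it gives $F=[0,1]$.

**Proof. Step 1: a differential-type inequality for the mass in balls.** Let $x$ be a density-one point of $U$, $V(r)=|U\cap B_r(x)|$ and $A=U\cap B_r(x)$. By (2), then (4), then $U\setminus A\subseteq B_r(x)^c$,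
$$c_0V(r)^{1-s/n}\le P_s(A)=\int_A\int_{U^c}K+\int_A\int_{U\setminus A}K\le2\int_A\int_{B_r(x)^c}K+\lambda V(r).$$
For $y\in B_r(x)$, $\int_{B_r(x)^c}K(y-w)\,dw\le\frac{n\omega_n}s(r-|y-x|)^{-s}$. So
$$c_0V(r)^{1-s/n}\le C\int_{U\cap B_r(x)}(r-|y-x|)^{-s}dy+\lambda V(r).$$
Choose $r_0$ with $\lambda|B_{r_0}|^{s/n}\le c_0/2$. For $r\le r_0$ we have $\lambda V(r)\le\lambda|B_{r_0}|^{s/n}V(r)^{1-s/n}\le\frac{c_0}2V(r)^{1-s/n}$, and this term is absorbed on the left.

**Step 2: iterate.** Let $R\le r_0$ and integrate over $r\in(0,R)$. By Tonelli the right side is at most $C\int_{U\cap B_R(x)}\int_{|y-x|}^R(r-|y-x|)^{-s}dr\,dy\le C'R^{1-s}V(R)$. As $V$ is nondecreasing, enlarging the constant,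
$$\tfrac R2V(R/2)^{1-s/n}\le\int_0^RV(r)^{1-s/n}dr\le C'R^{1-s}V(R).$$
With $v(r)=V(r)/r^n$ this becomes $v(R/2)^{(n-s)/n}\le C''v(R)$, that is,
$$v(R/2)\le C_2\,v(R)^{n/(n-s)}=C_2\,v(R)^{s/(n-s)}\,v(R).$$
Choose $\varepsilon$ with $C_2\varepsilon^{s/(n-s)}\le\frac12$. If $v(R)<\varepsilon$ for some $R\le r_0$, then $v(R/2)\le\frac12v(R)<\varepsilon$, and inductively $v(2^{-k}R)\to0$. But $v(r)\to\omega_n$ as $r\to0$ at a density-one point. So $v(R)\ge\varepsilon$ for all $R\le r_0$, with $\varepsilon,r_0$ independent of $x$.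

**Step 3: pass to all of $F$.** A ball around a point of $F$ meets $U$ in positive measure, hence contains density-one points of $U$; these belong to $F$. So they are dense in $F$. If such points $x_k\to x\in F$ and $r\le r_0$, then for large $k$, $|U\cap B_r(x)|\ge|U\cap B_{r-|x-x_k|}(x_k)|\ge\varepsilon(r-|x-x_k|)^n\to\varepsilon r^n$.

**Step 4: $F$ represents $U$.** The complement of $F$ is open and contains $(\overline E)^c$, so $F\subseteq\overline E$ is compact. By Lindelöf, $F^c$ is covered by countably many balls meeting $U$ in null sets, so $|U\setminus F|=0$. Points of $F$ have positive lower $U$-density, whereas a.e. point of $U^c$ has $U$-density $0$; so $|F\setminus U|=0$. $\square$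

From now on a $\lambda$-minimizer is represented by this compact $F\subseteq\overline E$. The density bound has a consequence that will supply the dominating function later: for every bounded measurable $D\subset F^c$,
$$\int_Dd(z,F)^{-s}\,dz<\infty. \tag{7}$$
Indeed, let $z\in D$, $d=d(z,F)\le r_0$, and let $f\in F$ be nearest to $z$. Then $B_d(f)\subset B_{2d}(z)$, so $\int_FK(z-w)\,dw\ge\varepsilon d^n(2d)^{-n-s}$, a positive constant times $d^{-s}$. The integral of the left side over $z\in F^c$ is $P_s(F)<\infty$. Where $d>r_0$ the integrand in (7) is bounded.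

## 6. A curvature bound at points with an exterior ball

We want "$H_F\le\lambda$ at $x\in F$". The heuristic is to remove a tiny piece of $F$ near $x$ and divide (4) by its volume. For rough $F$ the limiting principal value need not make sense, so we prove the bound for the truncated kernel at points $x$ touched from outside by a ball, with a controlled error. The error is the mass of $K$ that the touching ball and its mirror image do not cancel. For $\rho,\eta>0$ and a unit vector $\nu$ let
$$e(\eta,\rho)=\int_{B_\eta(0)\setminus(B_{\rho/2}(\rho\nu/2)\,\cup\,B_{\rho/2}(-\rho\nu/2))}K(w)\,dw ,$$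
which is independent of $\nu$. Since $w\in B_{\rho/2}(\rho\nu/2)$ means $|w|^2<\rho\langle w,\nu\rangle$, the region is $\{|w|<\eta,\ |\langle w,\nu\rangle|\le|w|^2/\rho\}$. On the sphere, $|\{\theta:|\langle\theta,\nu\rangle|\le u\}|\le C_n\min(u,1)$, so in polar coordinates
$$e(\eta,\rho)\le C_n\int_0^\eta\min(r/\rho,1)\,r^{-1-s}\,dr .$$
The integral over $(0,\infty)$ equals $\big(\frac1{1-s}+\frac1s\big)\rho^{-s}$, and for $\rho>\eta$ the integral over $(0,\eta)$ equals $\frac{\eta^{1-s}}{(1-s)\rho}$. Hence
$$e(\eta,\rho)\le C\rho^{-s},\qquad \lim_{\eta\to0}e(\eta,\rho)=0\ (\rho\ \text{fixed}),\qquad \lim_{\rho\to\infty}e(\eta,\rho)=0\ (\eta\ \text{fixed}). \tag{8}$$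

**Lemma 5.** Let $F$ be a $\lambda$-minimizer, represented as in Lemma 4, $x\in F$, $|\nu|=1$, $F\cap B_\rho(x+\rho\nu)=\emptyset$. Then $H_{\eta,F}(x)\le\lambda+e(\eta,\rho)$ for all $\eta>0$.

**Proof. Step 1: choose small pieces to remove.** Let $\rho'=\rho/2$ and $z'=x+\rho'\nu$. If $u\in\overline{B_{\rho'}(z')}$ and $w=u-x\ne0$, then $|w|^2\le\rho\langle w,\nu\rangle<2\rho\langle w,\nu\rangle$, so $u\in B_\rho(x+\rho\nu)$. Hence $F\cap\overline{B_{\rho'}(z')}=\{x\}$. For $\sigma>0$ put $A=A_\sigma=F\cap B_{\rho'+\sigma}(z')$. It contains $F\cap B_\sigma(x)$, so $|A|>0$ by Lemma 4. The compact sets $F\cap\overline{B_{\rho'+\sigma}(z')}$ decrease to $\{x\}$, so $\sup_{y\in A_\sigma}|y-x|\to0$ as $\sigma\to0$.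

**Step 2: rewrite the removal inequality with a sign function.** For $0<\epsilon<\eta$ let $I_\epsilon=\int_A\int_{F^c}K_\epsilon-\int_A\int_{F\setminus A}K_\epsilon$. By monotone convergence and (4), $\lim_{\epsilon\to0}I_\epsilon\le\lambda|A|$. Define
$$\varsigma(y,w)=1\ \ (w\notin F),\qquad \varsigma(y,w)=\operatorname{sgn}\big(|y-z'|-|w-z'|\big)\ \ (w\in F).$$
For $y\in A$ and $w\in F\setminus A$ we have $|w-z'|\ge\rho'+\sigma>|y-z'|$, so $\varsigma=-1$. On $A\times A$, $\varsigma$ is antisymmetric and contributes $0$. Hence $I_\epsilon=\int_A\int\varsigma(y,w)K_\epsilon(y-w)\,dw\,dy$. We have ordered $A$ by spheres around $z'$, as if peeling it off layer by layer.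

**Step 3: bound the inner integral from below, uniformly in $\epsilon$.** Fix $y\in A$, put $R=|y-z'|\ge\rho'$ and $L=F\setminus B_R(z')$. Then $\varsigma(y,\cdot)\ge\chi_{L^c}-\chi_L$: off $F$ and on $F\cap B_R(z')$ both sides are $1$, and on $L$ the right side is $-1$. Split $K_\epsilon=K_\eta+(K_\epsilon-K_\eta)$. The function $K_\epsilon-K_\eta$ is nonnegative, even, vanishes for $|w|\ge\eta$, and is at most $K$. The set $L^c$ contains $B_R(z')$, hence the open ball $B_y\subset B_R(z')$ of radius $\rho'$ internally tangent to $B_R(z')$ at $y$. Its mirror image $B_y'=2y-B_y$ is disjoint from $B_y$. On $B_y$ the integrand $(\chi_{L^c}-\chi_L)(w)(K_\epsilon-K_\eta)(y-w)$ has sign $+$; on $B'_y$ the worst case is sign $-$ throughout; by evenness the two contributions have nonnegative sum. What remains lies in $B_\eta(y)\setminus(B_y\cup B_y')$, so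
$$\int(\chi_{L^c}-\chi_L)(w)\,(K_\epsilon-K_\eta)(y-w)\,dw\ge-e(\eta,\rho).$$
For the $K_\eta$ part use $\chi_{L^c}-\chi_L\ge\chi_{F^c}-\chi_F$, valid since $L\subseteq F$. Altogether
$$\int\varsigma(y,w)K_\epsilon(y-w)\,dw\ge H_{\eta,F}(y)-e(\eta,\rho).$$

**Step 4: shrink.** Integrate over $A_\sigma$, let $\epsilon\to0$ and divide by $|A_\sigma|$: $\lambda\ge\inf_{y\in A_\sigma}H_{\eta,F}(y)-e(\eta,\rho)$. The function $H_{\eta,F}=T_\eta-2K_\eta*\chi_F$ is continuous, since $K_\eta\in L^1$ and $\chi_F\in L^\infty$. Let $\sigma\to0$. $\square$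

Two examples. For $E=[0,\ell]$ and $\lambda=c_s\ell^{-s}$ the interval $E$ is a $\lambda$-minimizer, and its curvature at the endpoint is $\frac2s\ell^{-s}=(1-s)\lambda\le\lambda$, as it must be. In the plane, the square $Q=[0,1]^2$ is not a $\lambda$-minimizer in $E=Q$ for any $\lambda$: at the corner $x=0$ every ball $B_\rho(\rho\nu)$ with $\nu=-(1,1)/\sqrt2$ misses $Q$, so letting $\rho\to\infty$ in Lemma 5 would give $H_{\eta,Q}(0)\le\lambda$ for all $\eta$. But $Q$ lies in a quadrant, so $H_{\eta,Q}(0)\ge T_\eta-2\cdot\frac14T_\eta=\frac12T_\eta\to\infty$.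

## 7. Two convex minimizers coincide

**Proposition 6.** Let $U,V$ be compact convex sets in $\overline E$ that are $\lambda$-minimizers. Then $U=V$ a.e.

**Proof. Step 1: reduce to strictly nested bodies.** Suppose they differ. Convex sets of positive measure have nonempty interior. By nesting we may assume $|U\setminus V|=0$ and $|V\setminus U|>0$. The set $\operatorname{int}U\setminus V$ is open and null, so it is empty, and $U=\overline{\operatorname{int}U}\subseteq V$. Each point of a convex body is the apex of a cone over a ball inside the body, so the body has positive lower density there; thus $U$ and $V$ are their own representatives in the sense of Lemma 4.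

**Step 2: sweep.** Apply Lemma 3 with $A=U$, $G=V$, $W_t=(1-t)U+tV$, $D=V\setminus U$. We check that level sets of $\tau$ are null. The leaves $W_t$ are convex. For $t\in(0,1]$ the set $(1-t)\operatorname{int}U+t\operatorname{int}V$ is open, convex, contained in $W_t$ and dense in it, so it equals $\operatorname{int}W_t$. By Lemma 3(b), $\tau<t$ on $\operatorname{int}W_t$. So $\{\tau=t\}\subseteq\partial W_t$, which is null because $W_t$ is convex. Hence (6) gives
$$P_\eta(V)-P_\eta(U)=\int_DH_{\eta,W_{\tau(z)}}(z)\,dz. \tag{9}$$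

**Step 3: parallel supporting hyperplanes.** Fix $z\in D$ with $t=\tau(z)\in(0,1)$; this is a.e. $z\in D$. Then $z\in\partial W_t$. Let $\nu$ be an outer unit normal to $W_t$ at $z$ and write $z=(1-t)x+ty$, $x\in U$, $y\in V$. Since $\max_{W_t}\langle\cdot,\nu\rangle=(1-t)\max_U\langle\cdot,\nu\rangle+t\max_V\langle\cdot,\nu\rangle$ and $z$ attains the left side, $x$ and $y$ attain the maxima over $U$ and $V$. So $\nu$ is also an outer normal of $U$ at $x$ and of $V$ at $y$.

**Step 4: curvature in polar coordinates.** Let $S^-=\{\theta\in S^{n-1}:\langle\theta,\nu\rangle<0\}$ and $\rho_U(\theta)=\max\{r\ge0:x+r\theta\in U\}$; define $\rho_V$ likewise with base point $y$ and set $V$, and $\rho_W$ with base point $z$ and set $W_t$. These functions are upper semicontinuous, hence measurable. The set $U-x$ is convex, contains $0$ and lies in $\{\langle\cdot,\nu\rangle\le0\}$. So in a direction $\theta\in S^-$ the integrand in (5) has sign $-$ up to $\rho_U(\theta)$ and $+$ beyond, and in direction $-\theta$ it has sign $+$. As $K_\eta$ is even,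
$$H_{\eta,U}(x)=2\int_{S^-}\int_{\rho_U(\theta)}^\infty\max(r,\eta)^{-n-s}r^{n-1}\,dr\,d\theta\ \uparrow\ H_U(x):=\frac2s\int_{S^-}\rho_U^{-s}\,d\theta\qquad(\eta\downarrow0), \tag{10}$$
and the same holds for $V$ at $y$ and for $W_t$ at $z$.

**Step 5: the Euler–Lagrange bound.** As $U$ lies in the half-space $\langle\cdot-x,\nu\rangle\le0$, we have $U\cap B_\rho(x+\rho\nu)=\emptyset$ for every $\rho$. Lemma 5 with $\rho\to\infty$ and (8) give $H_{\eta,U}(x)\le\lambda$ for all $\eta$, and likewise $H_{\eta,V}(y)\le\lambda$. By (10), $H_U(x)\le\lambda$ and $H_V(y)\le\lambda$; in particular $\rho_U,\rho_V>0$ a.e. on $S^-$.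

**Step 6: strict inequality on the leaf.** Since $z+((1-t)a+tb)\theta=(1-t)(x+a\theta)+t(y+b\theta)$, we have $\rho_W\ge(1-t)\rho_U+t\rho_V$. The function $r\mapsto r^{-s}$ is decreasing and strictly convex, so
$$H_{W_t}(z)\le\frac2s\int_{S^-}\big((1-t)\rho_U+t\rho_V\big)^{-s}d\theta\le(1-t)H_U(x)+tH_V(y)\le\lambda .$$
All integrals are finite, so equality in the middle would force $\rho_U=\rho_V$ a.e. on $S^-$. Then $|U|=\frac1n\int_{S^-}\rho_U^n=\frac1n\int_{S^-}\rho_V^n=|V|$, contradicting $U\subseteq V$, $|V\setminus U|>0$. So $H_{W_t}(z)<\lambda$.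

**Step 7: integrate.** For a.e. $z\in D$ we now have $0\le H_{\eta,W_{\tau(z)}}(z)\uparrow H_{W_{\tau(z)}}(z)<\lambda$, and the limit is measurable in $z$. Let $\eta\to0$ in (9), using monotone convergence:
$$P_s(V)-P_s(U)=\int_DH_{W_{\tau(z)}}(z)\,dz<\lambda|D|.$$
So $J_\lambda(V)<J_\lambda(U)$, contradicting the minimality of $U$. $\square$

This proves Theorem 1(b) once Theorem 1(a) is known.

## 8. A Brunn–Minkowski inequality for the truncated kernel

For (a) we want to run the same sweep from a minimizer $F$, about which we know no convexity, to its hull. Steps 3 and 4 above then fail: at a leaf point $z=(1-t)x+ty$, the set $F$ need not lie on one side of a hyperplane through $x$, and it need not be star-shaped about $x$, so no radial function describes it. What survives is the inclusion $W_t-z=(1-t)(F-x)+t(G-y)$ and the formula $H_\eta=T_\eta-2\mu_\eta$. So we need a lower bound for the $\mu_\eta$-mass of a Minkowski combination.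

**Cited theorem (Borell 1975; Brascamp–Lieb 1976).** Let $-1/n<\gamma<0$, let $f>0$ be integrable on $\mathbb R^n$ with $f^\gamma$ convex, $\mu=f\,dx$, $\alpha=\gamma/(1+n\gamma)<0$. For compact $A,B$ with $\mu(A),\mu(B)>0$ and $\theta\in(0,1)$,
$$\mu((1-\theta)A+\theta B)\ge\big((1-\theta)\mu(A)^\alpha+\theta\mu(B)^\alpha\big)^{1/\alpha}.$$

For $f=K_\eta$ take $\gamma=-1/(n+s)>-1/n$: then $K_\eta^\gamma=\max(|w|,\eta)$ is convex. Since $1+n\gamma=s/(n+s)$, we get $\alpha=-1/s$. On the line one can see why this exponent is natural: for $a\ge\eta$, $\mu_\eta([a,\infty))=a^{-s}/s$, so $\mu_\eta([a,\infty))^{-1/s}=s^{1/s}a$ is linear in $a$, and half-lines to the right of $\eta$ give equality (they are increasing limits of the compact sets $[a,M]$).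

**Lemma 7.** For compact $A_1,\dots,A_k$ with $|A_i|>0$ and weights $b_i>0$, $\sum b_i=1$,
$$\mu_\eta\Big(\sum b_iA_i\Big)\ge\Big(\sum b_i\,\mu_\eta(A_i)^{-1/s}\Big)^{-s}\ \ge\ \min_i\mu_\eta(A_i). \tag{11}$$

**Proof.** The second inequality holds because a weighted average of the $\mu_\eta(A_i)^{-1/s}$ is at most their maximum. The first is by induction on $k$, trivial for $k=1$. For $k\ge2$ the set $A'=\sum_{i<k}\frac{b_i}{1-b_k}A_i$ is compact, and by the induction hypothesis
$$\mu_\eta(A')^{-1/s}\le\sum_{i<k}\tfrac{b_i}{1-b_k}\mu_\eta(A_i)^{-1/s},\qquad\text{in particular}\ \mu_\eta(A')>0.$$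
Apply the cited theorem to $(1-b_k)A'+b_kA_k$. $\square$

How the argument will use (11) deserves a comment. If all $\mu_\eta(A_i)$ are at least $\frac12(T_\eta-\lambda)$, up to errors, the minimum in (11) gives curvature at most $\lambda$ on the leaves. That yields only $J_\lambda(\operatorname{conv}F)\le J_\lambda(F)$, which is no contradiction. We need a strict gain. One of the two ingredients will have extra mass: a fixed amount $\kappa$, compared with a main term tending to infinity. The power mean in (11) keeps the gain in the limit, because for $X\to\infty$ the power mean of $X$ and $X+\kappa$ with weights $1-t$ and $t$ is $X+t\kappa+O(1/X)$.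

## 9. Every minimizer is convex

**Proposition 8.** Let $F$ be a $\lambda$-minimizer, represented as in Lemma 4, and $C=\operatorname{conv}F$. Then $|C\setminus F|=0$.

Since $C$ is compact and convex, this is Theorem 1(a); with Proposition 6 it completes the proof of Theorem 1 and of Corollary 2.

**Proof. Step 1: set up the sweep.** We have $C\subseteq\overline E$, and $D_0=\operatorname{diam}C>0$ since $|F|>0$. Suppose $|C\setminus F|>0$ and put
$$\kappa=2|C\setminus F|\,D_0^{-n-s}>0 .$$
Fix $\delta\in(0,1]$, let $C_\delta=C+\delta\bar B$, and apply Lemma 3 with $A=F$, $G=C_\delta$, $W_t=(1-t)F+tC_\delta$, $D=C_\delta\setminus F$. We sweep to $C_\delta$ and not to $C$ because every boundary point of $C_\delta$ is touched from inside by a ball of radius $\delta$, whereas $C$ may have corners. These balls will produce null level sets and exterior balls for $F$. The set $C_\delta$ may leave $\overline E$; this does no harm, since we let $\delta\to0$ before comparing.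

**Step 2: the level sets of $\tau$ are null.** Let $t\in(0,1]$ and $G_t=(1-t)F+t\operatorname{int}C_\delta$, an open set. By Lemma 3(b), $\{\tau=t\}\subseteq W_t\setminus G_t$. Each $z\in W_t$ has the form $z=(1-t)f+t(p+\delta b)$ with $f\in F$, $p\in C$, $b\in\bar B$, so it lies in the closure of the ball $B_{t\delta}((1-t)f+tp)\subseteq G_t$. Hence $W_t\setminus G_t$ does not have density one at any of its points, and by Lebesgue's density theorem it is null. So (6) holds:
$$P_\eta(C_\delta)-P_\eta(F)=\int_DH_\eta(z)\,dz,\qquad H_\eta(z)=T_\eta-2\mu_\eta(W_{\tau(z)}-z). \tag{12}$$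

**Step 3: $\tau$ is bounded below by the distance to $F$.** If $z=(1-t)f+tg$ with $f\in F$, $g\in C_\delta$, then $|z-f|=t|g-f|\le t(D_0+\delta)$. With $t=\tau(z)$,
$$\tau(z)\ge\frac{d(z,F)}{D_0+1}\qquad(z\in C_\delta). \tag{13}$$

**Step 4: decompose a leaf point into points of $F$.** Fix $z\in D$ with $t=\tau(z)\in(0,1)$, which is a.e. $z\in D$, and write $z=(1-t)x+ty$, $x\in F$, $y\in C_\delta$. By Lemma 3(b), $y\in\partial C_\delta$. Let $\nu$ be an outer unit normal to $C_\delta$ at $y$. Writing $y=p+\delta b$ with $p\in C$, $b\in\bar B$, maximality of $\langle\cdot,\nu\rangle$ at $y$ forces $\langle p,\nu\rangle=\max_C\langle\cdot,\nu\rangle$ and $b=\nu$; so $y=p+\delta\nu$. The point $p$ need not be in $F$, and Lemma 5 says nothing there. But $p=\sum a_ix_i$ is a finite convex combination with $x_i\in F$, $a_i>0$, and then $\langle x_i,\nu\rangle=\max_C\langle\cdot,\nu\rangle$ for every $i$. We shall apply Lemma 5 at $x$ and at the $x_i$.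

**Step 5: exterior balls.** At $x_i$: $F\subseteq\{\langle\cdot-x_i,\nu\rangle\le0\}$, so $F\cap B_\rho(x_i+\rho\nu)=\emptyset$ for all $\rho>0$. At $x$: no $f\in F$ satisfies $(1-t)(f-x)\in t(y-\operatorname{int}C_\delta)$. Otherwise $g=y-\frac{1-t}t(f-x)\in\operatorname{int}C_\delta$ and
$$(1-t)f+tg=(1-t)f+ty-(1-t)(f-x)=z ,$$
so Lemma 3(b) would give $\tau(z)<t$. Now $y-\operatorname{int}C_\delta\supseteq y-B_\delta(p)=B_\delta(\delta\nu)$. So $F$ misses $B_r(x+r\nu)$ with $r=\frac{t\delta}{1-t}\ge t\delta$, and therefore also the smaller ball $B_\rho(x+\rho\nu)$ with $\rho=t\delta$. The minimality of $\tau(z)$ has given us a ball touching $F$ at $x$.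

**Step 6: masses seen from $x$ and from $x_i$.** Write $e_\eta=e(\eta,t\delta)$. Lemma 5 with $\rho=t\delta$ and (5) give
$$\mu_\eta(F-x)\ge\tfrac12(T_\eta-\lambda-e_\eta),\qquad\mu_\eta(F-x_i)\ge\tfrac12(T_\eta-\lambda-e_\eta).$$
From $x_i$ we may look at the larger set $C$. For $\eta\le D_0$ we have $K_\eta\ge D_0^{-n-s}$ on $C-x_i$, so
$$\mu_\eta(C-x_i)=\mu_\eta(F-x_i)+\int_{C\setminus F}K_\eta(y'-x_i)\,dy'\ge\tfrac12(T_\eta-\lambda-e_\eta+\kappa).$$
By convexity $\sum a_iC+\delta\nu=C+\delta\nu\subseteq C_\delta$, and $z=(1-t)x+t\big(\sum a_ix_i+\delta\nu\big)$. Hence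
$$W_t-z\ \supseteq\ (1-t)(F-x)+t\sum a_i(C-x_i). \tag{14}$$
We apply (11) to the right side with weights $1-t$ and $ta_i$, in two ways.

**Step 7: a bound uniform in $\eta$.** The minimum in (11) gives, for $\eta\le D_0$, $\mu_\eta(W_t-z)\ge\frac12(T_\eta-\lambda-e_\eta)$. By (8) and (13),
$$H_\eta(z)\le\lambda+e(\eta,t\delta)\le\lambda+C(t\delta)^{-s}\le\lambda+C'_\delta\,d(z,F)^{-s},$$
with $C'_\delta$ independent of $z$ and $\eta$. By (7) the right side is integrable over $D$.

**Step 8: the limit $\eta\to0$ with $z$ fixed.** Put $X=T_\eta-\lambda-e_\eta$ and $q=1/s$. By (8), $e_\eta\to0$, so $X\to\infty$. The power mean in (11) is increasing in each mass and homogeneous of degree one; so as soon as $X>0$,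
$$2\mu_\eta(W_t-z)\ge\big((1-t)X^{-q}+t(X+\kappa)^{-q}\big)^{-1/q}=X\,g(1/X),\qquad g(u)=\big(1-t+t(1+\kappa u)^{-q}\big)^{-1/q}.$$
Here $g$ is smooth near $u=0$, $g(0)=1$, and $g'(0)=-\frac1q\cdot(-tq\kappa)=t\kappa$. So $Xg(1/X)=X+t\kappa+O(1/X)$, and
$$H_\eta(z)=T_\eta-2\mu_\eta(W_t-z)\le T_\eta-X-t\kappa+O(1/X)=\lambda+e_\eta-t\kappa+O(1/X).$$
Therefore
$$\limsup_{\eta\to0}H_\eta(z)\le\lambda-\kappa\,\tau(z)\qquad\text{for a.e. }z\in D. \tag{15}$$

**Step 9: integrate, then let $\delta\to0$.** Let $\eta\to0$ along a sequence in (12). Since $P_\eta(F)\to P_s(F)<\infty$ and $P_\eta(C_\delta)\uparrow P_s(C_\delta)$, the reverse Fatou lemma (with the integrable upper bound of Step 7) and (15) give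
$$P_s(C_\delta)-P_s(F)\le\int_D(\lambda-\kappa\tau)\,dz ,$$
in particular $P_s(C_\delta)<\infty$. As $|D|=|C_\delta|-|F|$ and $C\setminus F\subseteq D$, (13) yields
$$J_\lambda(C_\delta)\le J_\lambda(F)-\frac{\kappa}{D_0+1}\int_{C\setminus F}d(z,F)\,dz .$$
Neither $\kappa$ nor the last integral depends on $\delta$. As $\delta\to0$, $\chi_{C_\delta}\to\chi_C$ pointwise, so $|C_\delta|\to|C|$ and, by Fatou, $P_s(C)\le\liminf P_s(C_\delta)$. The integral is positive, because $d(\cdot,F)>0$ on $C\setminus F$ and $|C\setminus F|>0$. Hence $J_\lambda(C)<J_\lambda(F)$ with $C\subseteq\overline E$, contradicting the minimality of $F$. $\square$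

Note how the two limits are decoupled: for fixed $\delta$ the constant $C'_\delta$ may be large, but it only serves as domination, while the gain in (15) is independent of $\delta$.

## 10. The family of minimizers in $\lambda$, and two balls at the critical radius

Theorem 1 treats all $\lambda>0$ at once, and this gives a description of all minimizers of $J_\lambda$.

**Theorem 9.** Let $E$ be bounded and convex with nonempty interior, $h=h_s(E)$.

1. For $0<\lambda<h$ the only minimizer of $J_\lambda$ among subsets of $E$ is $\emptyset$. For $\lambda=h$ the minimizers are $\emptyset$ and the unique $s$-Cheeger set $U_h$. For $\lambda>h$ there is exactly one minimizer $U_\lambda$, and it is convex with $|U_\lambda|>0$.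
2. $U_\lambda\subseteq U_{\lambda'}$ a.e. for $h\le\lambda<\lambda'$.
3. Any isometric copy of $U_\lambda$ contained in $E$ equals $U_\lambda$ a.e.; in particular $U_\lambda$ is invariant under isometries preserving $E$.

**Proof.** (1) If $\lambda<h$, then $J_\lambda(U)\ge(h-\lambda)|U|>0$ for $|U|>0$. The case $\lambda=h$ is Corollary 2. Let $\lambda>h$. We have $J_\lambda\ge-\lambda|E|$. Along a minimizing sequence with $J_\lambda(U_j)\le0$ we have $P_s(U_j)\le\lambda|E|$, so by the compact embedding of $W^{s,1}$ into $L^1$ on a ball containing $\overline E$, a subsequence of $\chi_{U_j}$ converges in $L^1$ and a.e. to some $\chi_U$ with $U\subseteq E$ a.e. Then $|U_j|\to|U|$, and $P_s(U)\le\liminf P_s(U_j)$ by Fatou, so $U$ is a minimizer. Since $J_\lambda(U_h)=(h-\lambda)|U_h|<0$, every minimizer has positive measure and Theorem 1 applies.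

(2) Let $U=U_\lambda$, $V=U_{\lambda'}$. From (3), $|U\cap V|=|U|-|U\setminus V|$ and $|U\cup V|=|V|+|U\setminus V|$ we get
$$J_\lambda(U\cap V)+J_{\lambda'}(U\cup V)\le J_\lambda(U)+J_{\lambda'}(V)-(\lambda'-\lambda)|U\setminus V| .$$
By minimality the left side is at least $J_\lambda(U)+J_{\lambda'}(V)$. So $|U\setminus V|=0$.

(3) $J_\lambda$ is invariant under isometries, so such a copy is a $\lambda$-minimizer in $E$; use Theorem 1(b). $\square$

Finally we return to the two-piece container of Section 1 and make the switch rigorous, in all dimensions.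

**Proposition 10 (convexity cannot be dropped).** For every $n\ge1$, $s\in(0,1)$ there is a union of two disjoint balls with at least two different $s$-Cheeger sets.

**Proof. Step 1: a small second piece never helps.** Let $|p|\ge3$, $E_r=B_1(0)\cup B_r(p)$ for $0<r\le1$, and $h_1=h_s(B_1(0))$. The function $r\mapsto h_s(E_r)$ is nonincreasing and at most $h_1$. Write $U\subseteq E_r$ with $P_s(U)<\infty$ as $U=U_1\cup A$ with $U_1\subseteq B_1(0)$, $A\subseteq B_r(p)$; both have finite $s$-perimeter (Section 3, Removal: the bound there uses only (3)). By (1),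
$$J_{h_1}(U)=J_{h_1}(U_1)+J_{h_1}(A)-2\int_{U_1}\int_AK,\qquad J_{h_1}(U_1)\ge0 .$$
The balls are at distance at least $1$, so $K\le1$ in the last integral, and with (2)
$$J_{h_1}(U)\ge c_0|A|^{1-s/n}-(h_1+2|B_1|)|A| .$$
Hence there is $m>0$, independent of $r$, such that $J_{h_1}(U)>0$ if $0<|A|<m$, and $J_{h_1}(U)\ge0$ if $|A|=0$. (If $P_s(U)=\infty$ there is nothing to show.) So $h_s(E_r)=h_1$ as soon as $|B_r|<m$.

**Step 2: a full second ball helps.** Balls are calibrable, so $J_{h_1}(B_1(0))=J_{h_1}(B_1(p))=0$ and $J_{h_1}(E_1)=-2\int_{B_1(0)}\int_{B_1(p)}K<0$. So $h_s(E_1)<h_1$.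

**Step 3: at the critical radius one ball is still optimal.** Let $r^*=\sup\{r\in(0,1]:h_s(E_r)=h_1\}$. By monotonicity $h_s(E_r)=h_1$ for all $r<r^*$. Suppose some $U_1\cup A\subseteq E_{r^*}$ had ratio less than $h_1$. For $q<1$ let $A_q=p+q(A-p)\subseteq B_{qr^*}(p)$. Then $P_s(A_q)=q^{n-s}P_s(A)$, $|A_q|=q^n|A|$, and $\int_{U_1}\int_{A_q}K=q^n\int_{U_1}\int_AK\big(x-p-q(a-p)\big)\,da\,dx$ are continuous in $q$, the last by dominated convergence. So for $q$ close to $1$ the set $U_1\cup A_q\subseteq E_{qr^*}$ also has ratio less than $h_1$, contradicting $h_s(E_{qr^*})=h_1$. Hence $h_s(E_{r^*})=h_1$. By Step 2, $r^*<1$. Moreover $B_1(0)$ has ratio $h_1$ and is an $s$-Cheeger set of $E_{r^*}$.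

**Step 4: a second Cheeger set in the limit from above.** Take $r_j\downarrow r^*$, $r_j\in(r^*,1]$, and $s$-Cheeger sets $U^j=U_1^j\cup A^j$ of $E_{r_j}$. Since $h_s(E_{r_j})<h_1$, we have $J_{h_1}(U^j)<0$, and Step 1 forces $|A^j|\ge m$. The perimeters $P_s(U^j)\le h_1|U^j|$ are bounded, so by the same compactness argument as in Theorem 9 a subsequence converges in $L^1$ to some $U=U_1\cup A\subseteq E_{r^*}$ (a.e.), with $|A|\ge m$ and $P_s(U)\le h_1|U|$ by Fatou. So $U$ is an $s$-Cheeger set of $E_{r^*}$, and it differs from $B_1(0)$ because $|A|\ge m>0$. $\square$
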